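# Fourier concentration on thin rings of finite total width

## 1. A ring of radius $2^{50}$ and width $2^{-10}$

Work in the plane and take the ring
$$\{x\in\mathbb R^2:\ 2^{50}\le |x|\le 2^{50}+2^{-10}\}.$$
Its width is less than a thousandth. How large a rectangle fits inside? Try
$$Q=[\,2^{50},\,2^{50}+2^{-11}]\times[-2^{20},\,2^{20}].$$
For $x_1>0$ we have $\sqrt{x_1^2+x_2^2}\le x_1+\frac{x_2^2}{2x_1}$ (square both sides). So for $x\in Q$,
$$2^{50}\le x_1\le|x|\le 2^{50}+2^{-11}+\frac{2^{40}}{2\cdot 2^{50}}=2^{50}+2^{-11}+2^{-11}=2^{50}+2^{-10}.$$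
So $Q$ lies in the ring. It is only $2^{-11}$ wide, but $2^{21}$ long: at a large radius the circle is so flat that a thin ring contains a very long straight slab. By symmetry the ring also contains the slab turned by a right angle.

Now stack such rings. For $j\ge1$ use the radii $[2^{5j},2^{5j}+2^{-j}]$; the ring above is $j=10$. The set $S$ of all these radii has length $\sum_j2^{-j}=1$. But the $j$-th ring has area $\pi\bigl((2^{5j}+2^{-j})^2-2^{10j}\bigr)\ge 2\pi\,2^{4j}$, so the union of the rings has infinite area. Measured along a radius the union is small; measured in the plane it is huge.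

The uncertainty principle says that $F$ and $\widehat F$ cannot both be concentrated on small sets. Is a union of rings of finite total width "small" in this sense? Can a function have almost all of its mass in such a union, while its Fourier transform also has almost all of its mass in such a union?

## 2. Annihilating pairs and the statements

We use $\widehat F(\xi)=(2\pi)^{-d/2}\int F(x)e^{-ix\cdot\xi}\,dx$, extended to a unitary operator $\mathcal F$ on $L^2(\mathbb R^d)$. Another normalization multiplies $\widehat F$ by a constant and dilates $\xi$. This changes constants and replaces the frequency set by a dilate, which affects none of the statements below (in an explicit example, dilate the frequency set accordingly). "$\operatorname{supp}F\subset A$" means $F=0$ almost everywhere off $A$.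

**Definition.** A pair $(A,B)$ of measurable subsets of $\mathbb R^d$ is a *weak annihilating pair* if the only $F\in L^2(\mathbb R^d)$ with $\operatorname{supp}F\subset A$ and $\operatorname{supp}\widehat F\subset B$ is $F=0$. It is a *strong annihilating pair* if there is $C=C(A,B)$ such that for every $F\in L^2(\mathbb R^d)$
$$\|F\|_{L^2(\mathbb R^d)}\le C\bigl(\|F\|_{L^2(A^c)}+\|\widehat F\|_{L^2(B^c)}\bigr).\tag{1}$$

Strong implies weak: if the right side of (1) vanishes, so does $F$. The converse fails, already on the line with $A=B=(0,\infty)$. This pair is weak: if $\widehat F$ vanishes on $(-\infty,0)$, then $F$ is the boundary function of a function in the Hardy space $H^2$ of a half-plane, and by the classical uniqueness theorem a nonzero such boundary function cannot vanish on a set of positive measure. The pair is not strong: take $F_n(x)=\pi^{-1/4}e^{-(x-n)^2/2}e^{inx}$. Then $|F_n|^2$ and $|\widehat F_n|^2$ are both the Gaussian density of mean $n$ and variance $\frac12$, so the right side of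 (1) tends to $0$ while $\|F_n\|=1$. Gaussian packets with a chosen position and a chosen frequency will serve us again.

**Setting.** Let $d\ge2$, and let $S,\Sigma\subset\mathbb R^+$ be measurable with $0<|S|,|\Sigma|<\infty$, where $|\cdot|$ is Lebesgue measure. Put
$$S_d=\{x\in\mathbb R^d:|x|\in S\},\qquad \Sigma_d=\{\xi\in\mathbb R^d:|\xi|\in\Sigma\}.$$
These sets may have infinite measure in $\mathbb R^d$.

For every such $S,\Sigma$ the pair $(S_d,\Sigma_d)$ is weak. This is quoted as a known result in the statement of the problem, which comes from Saifallah Ghobber and Philippe Jaming, "Strong annihilating pairs for the Fourier-Bessel transform", arXiv:1009.1710 (2010). We shall prove it in Section 6. The problem is: *is $(S_d,\Sigma_d)$ strong for every $d\ge2$ and every such $S,\Sigma$?*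

**Theorem 1.** Let $S=\Sigma=\bigcup_{j\ge1}[\,2^{5j},2^{5j}+2^{-j}]$, so $|S|=|\Sigma|=1$. Then for every $d\ge2$, $(S_d,\Sigma_d)$ is not a strong annihilating pair (although it is a weak one).

So the answer is no. The next theorem says how much extra decay of $S$ and $\Sigma$ restores a positive answer.

**Theorem 2.** Let $\alpha,\beta\ge0$.

1. If $\alpha+\beta+3\alpha\beta\ge1$, then for all $S,\Sigma$ with $0<|S|,|\Sigma|<\infty$, $\int_Sr^\alpha\,dr<\infty$ and $\int_\Sigma r^\beta\,dr<\infty$, the pair $(S_d,\Sigma_d)$ is strong annihilating for every $d\ge2$.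
2. If $\alpha+\beta+3\alpha\beta<1$, there are $S,\Sigma$ with $0<|S|,|\Sigma|<\infty$, $\int_Sr^\alpha\,dr<\infty$, $\int_\Sigma r^\beta\,dr<\infty$, such that $(S_d,\Sigma_d)$ is not strong annihilating for any $d\ge2$.

For equal weights the threshold is $\alpha=\beta=\frac13$, since $\frac23+\frac39=1$. The case $(\alpha,\beta)=(1,0)$ gives a positive answer whenever $|\Sigma|<\infty$ and $S$ is bounded, or whenever $|\Sigma|<\infty$ and $|S_d|<\infty$ for some $d\ge2$: in that case $\int_Sr^{d-1}dr<\infty$ with $d-1\ge1$, so $\int_Sr\,dr\le|S|+\int_Sr^{d-1}dr<\infty$.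

Part 1 will follow from a criterion on dyadic pieces. For $j,l\in\mathbb Z$ put
$$m_j=|S\cap[2^j,2^{j+1})|,\qquad n_l=|\Sigma\cap[2^l,2^{l+1})|.$$

**Theorem 3.** If
$$T_N:=\sum_{j+l=N}\min\bigl(n_l(2^jm_j)^{1/2},\;m_j(2^ln_l)^{1/2}\bigr)\longrightarrow0\qquad(N\to+\infty),$$
then $(S_d,\Sigma_d)$ is strong annihilating for all $d\ge2$.

To get used to $T_N$, compute two cases. If $S\subset(0,2^J)$, then $m_j=0$ for $j\ge J$, and $(2^jm_j)^{1/2}\le2^j\le2^J$ because $m_j\le2^j$. Hence $T_N\le2^J\sum_{l>N-J}n_l\to0$. For the sets of Theorem 1, $m_{5j}=n_{5j}=2^{-j}$, and the single term with both indices equal to $5j$ gives $T_{10j}\ge2^{-j}(2^{5j}2^{-j})^{1/2}=2^j$, which is unbounded.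

The theorems do not characterize the individual strong pairs. Sets for which $T_N\not\to0$, but which do not contain the intervals used in Section 4 to disprove (1), are not settled here.

## 3. An operator norm below one, and the two easiest cases

The aim of this section is to turn (1) into a statement about one operator and to see what it gives at once.

**Lemma 4.** Let $\rho=\|1_B\mathcal F1_A\|$ be the operator norm on $L^2(\mathbb R^d)$. If $\rho<1$, then (1) holds with $C=1+(1-\rho^2)^{-1/2}$. Conversely, if (1) holds, then $\rho<1$.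

*Proof.* Let $\rho<1$ and $G=1_AF$. Then $\|1_B\widehat G\|\le\rho\|G\|$, and by Plancherel $\|G\|^2=\|1_B\widehat G\|^2+\|\widehat G\|^2_{L^2(B^c)}$. Hence
$$\sqrt{1-\rho^2}\,\|G\|\le\|\widehat G\|_{L^2(B^c)}\le\|\widehat F\|_{L^2(B^c)}+\|\widehat{F-G}\|=\|\widehat F\|_{L^2(B^c)}+\|F\|_{L^2(A^c)}.$$
Now use $\|F\|\le\|G\|+\|F\|_{L^2(A^c)}$. Conversely, suppose (1) holds; we may take $C\ge1$. For $G$ supported in $A$, (1) reads $\|G\|\le C\|\widehat G\|_{L^2(B^c)}$, so $\|1_B\widehat G\|^2=\|G\|^2-\|\widehat G\|_{L^2(B^c)}^2\le(1-C^{-2})\|G\|^2$. $\square$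

Recall that an operator with kernel $K\in L^2$ is Hilbert–Schmidt: it is compact, and its norm is at most its Hilbert–Schmidt norm $\|K\|_{L^2}$.

**Sets of finite measure in $\mathbb R^d$.** The operator $1_B\mathcal F1_A$ has kernel $(2\pi)^{-d/2}e^{-ix\cdot\xi}1_A(x)1_B(\xi)$, so
$$\|1_B\mathcal F1_A\|_{HS}^2=(2\pi)^{-d}|A||B|.\tag{2}$$
For two unit discs in the plane this is $\pi^2/(2\pi)^2=\frac14$, and Lemma 4 gives (1) with $C=1+2/\sqrt3$. If $|A|,|B|$ are merely finite, the operator is compact, so its norm is attained at some unit vector $F$. If the norm were $1$, then $1=\|1_B\mathcal F1_AF\|\le\|1_AF\|\le1$ would force $\operatorname{supp}F\subset A$ and $\operatorname{supp}\widehat F\subset B$. So a weak pair of sets of finite measure is strong. This settles $(S_d,\Sigma_d)$ when $S$ and $\Sigma$ are bounded. In general (2) is infinite, and nothing is left of the argument in this form.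

**Radial functions.** We shall see in Section 5 that, on radial functions, $1_{\Sigma_d}\mathcal F1_{S_d}$ becomes an integral operator from $L^2(S)$ to $L^2(\Sigma)$ with a bounded kernel. Since $|S|,|\Sigma|<\infty$, it is Hilbert–Schmidt, and the compactness argument just given works: for radial $F$, inequality (1) always holds. So a counterexample has to be strongly nonradial.

## 4. Packets with position and frequency at right angles

Suppose $S\supset[a,a+m]$ and $\Sigma\supset[b,b+n]$. We want a unit vector $F$ with almost all of its mass in the first ring and almost all of the mass of $\widehat F$ in the second.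

The first try is a Gaussian packet at position about $ae_1$ with frequency about $be_1$. In the variable $x_1$ it must fit into an interval of length about $m$, while in $\xi_1$ its transform must fit into an interval of length about $n$. Give it the profile $e^{-(x_1-\mu)^2/(2\sigma^2)}$, up to a modulation. Then $|F|^2$ has variance $\sigma^2/2$ in $x_1$ and $|\widehat F|^2$ has variance $1/(2\sigma^2)$ in $\xi_1$. Chebyshev's inequality with distances $m/4$ and $n/4$ bounds the escaping mass by
$$\frac{8\sigma^2}{m^2}+\frac8{n^2\sigma^2}\ge\frac{16}{mn},$$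
useless unless $mn$ is large. This is not a defect of Chebyshev's inequality: by (2) in dimension one, a function of $x_1$ carried by an interval of length $m$ keeps at most the fraction $mn/(2\pi)$ of its energy on a frequency interval of length $n$. In Section 1, with $a=b$ and $m=n$, we have $mn=2^{-20}$. More generally, if $S$ has finite measure and contains infinitely many disjoint intervals, their lengths tend to $0$. So the try breaks down because the two thin directions coincide.

But a ring is thin only in the radial direction. At $ae_1$ the space ring contains a slab of size about $m$ in $x_1$ and $\sqrt{am}$ in the other directions. Put the *frequency* near $be_2$: there the frequency ring contains a slab of size about $n$ in $\xi_2$ and $\sqrt{bn}$ in the other directions. Now the thin direction of each slab meets a long direction of the other, and uncertainty asks only that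
$$m\cdot\sqrt{bn}\gg1\ \ (\text{direction }1),\qquad \sqrt{am}\cdot n\gg1\ \ (\text{direction }2),\qquad\sqrt{am}\cdot\sqrt{bn}\gg1\ \ (\text{the others}).$$
For the ring of Section 1 the first two products are $2^{-10}\cdot2^{20}=2^{10}$. There is room. For the variances: $\sigma_1^2$ should lie well between $1/(bn)$ and $m^2$, $\sigma_2^2$ between $1/n^2$ and $am$, and the others between $1/(bn)$ and $am$. We take geometric means.

**Lemma 5.** Let $0<m\le a$, $0<n\le b$, $[a,a+m]\subset S$, $[b,b+n]\subset\Sigma$, and $\kappa=\min\bigl(n\sqrt{am},\,m\sqrt{bn}\bigr)$. For each $d\ge2$ there is $F$ with $\|F\|_2=1$ and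
$$\|F\|_{L^2(S_d^c)}^2+\|\widehat F\|_{L^2(\Sigma_d^c)}^2\le\frac{d+15}{\kappa}.$$

*Proof.* **Step 1: slabs inside the rings.** This step replaces the rings by product sets. If $x_1\in[a,a+\frac m2]$ and $\sum_{i\ge2}x_i^2\le am$, then
$$a\le x_1\le|x|\le x_1+\frac1{2x_1}\sum_{i\ge2}x_i^2\le a+\frac m2+\frac{am}{2a}=a+m,$$
so $x\in S_d$. In the same way, if $\xi_2\in[b,b+\frac n2]$ and $\sum_{i\ne2}\xi_i^2\le bn$, then $\xi\in\Sigma_d$.

**Step 2: the packet.** This step fixes $F$ and records both densities. Let $F$ be the $L^2$-normalized multiple of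
$$\exp\Bigl(-\frac{(x_1-a-m/4)^2}{2\sigma_1^2}\Bigr)\,e^{i(b+n/4)x_2}\prod_{i=2}^de^{-x_i^2/(2\sigma_i^2)},$$
$$\sigma_1^2=\frac m{\sqrt{bn}},\qquad\sigma_2^2=\frac{\sqrt{am}}n,\qquad\sigma_i^2=\sqrt{\frac{am}{bn}}\quad(i\ge3).$$
Then $|F|^2$ is a product Gaussian probability density with mean $(a+\frac m4)e_1$ and variances $\sigma_i^2/2$. In one variable, $e^{-x^2/(2\sigma^2)}$ has transform $\sigma e^{-\sigma^2\xi^2/2}$; a translation multiplies the transform by a unimodular factor, and a modulation translates it. So $|\widehat F|^2$ is a product Gaussian probability density with mean $(b+\frac n4)e_2$ and variances $1/(2\sigma_i^2)$.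

**Step 3: the mass outside the slabs.** Put $X=n\sqrt{am}$ and $Y=m\sqrt{bn}$, so $\kappa=\min(X,Y)$. If $x\notin S_d$, then by Step 1 either $|x_1-a-\frac m4|>\frac m4$ or $\sum_{i\ge2}x_i^2>am$. Chebyshev's inequality for the first event and Markov's for the second give
$$\|F\|^2_{L^2(S_d^c)}\le\frac{16}{m^2}\cdot\frac{\sigma_1^2}2+\frac1{am}\sum_{i\ge2}\frac{\sigma_i^2}2=\frac8Y+\frac1{2X}+\frac{d-2}{2\sqrt{ambn}}.$$
Indeed $\frac8{m^2}\cdot\frac m{\sqrt{bn}}=\frac8{m\sqrt{bn}}$; the term $i=2$ is $\frac{\sqrt{am}}{2n\,am}=\frac1{2n\sqrt{am}}$; and each $i\ge3$ gives $\frac1{2am}\sqrt{\frac{am}{bn}}=\frac1{2\sqrt{ambn}}$. On the frequency side,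
$$\|\widehat F\|^2_{L^2(\Sigma_d^c)}\le\frac{16}{n^2}\cdot\frac1{2\sigma_2^2}+\frac1{bn}\sum_{i\ne2}\frac1{2\sigma_i^2}=\frac8X+\frac1{2Y}+\frac{d-2}{2\sqrt{ambn}},$$
since $\frac8{n^2}\cdot\frac n{\sqrt{am}}=\frac8X$, the term $i=1$ is $\frac{\sqrt{bn}}{2m\,bn}=\frac1{2Y}$, and each $i\ge3$ gives $\frac1{2bn}\sqrt{\frac{bn}{am}}=\frac1{2\sqrt{ambn}}$.

**Step 4: adding up.** As $n\le b$, $\sqrt{ambn}=X\sqrt{b/n}\ge X\ge\kappa$. The sum of the two bounds is therefore at most $\bigl(8+\frac12+8+\frac12+(d-2)\bigr)/\kappa=(d+15)/\kappa$. $\square$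

If (1) holds with constant $C$ for $(S_d,\Sigma_d)$, insert this $F$ and use $(u+v)^2\le2(u^2+v^2)$:
$$1\le\frac{2C^2(d+15)}\kappa.\tag{3}$$
So *if $S,\Sigma$ contain intervals as in Lemma 5 with $\kappa$ arbitrarily large, then $(S_d,\Sigma_d)$ is not strong annihilating.*

**Proof of Theorem 1 (not strong).** Take $a=b=2^{5j}$ and $m=n=2^{-j}$. Then $\kappa=m^{3/2}a^{1/2}=2^{-3j/2+5j/2}=2^j\to\infty$. The intervals are disjoint, so $|S|=\sum_j2^{-j}=1$. That the pair is weak is proved in Section 6. $\blacksquare$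

For the ring of Section 1 we have $j=10$ and $d=2$: at most the mass $17/1024$ in total escapes from the two rings.

**Proof of Theorem 2(2).** We look for intervals starting at $a$ and $b=a^\tau$, of lengths about $a^{-\alpha}$ and $b^{-\beta}$, which is about what the integrability conditions allow. Up to lower-order factors, the two quantities in $\kappa$ are then $a^{(1-\alpha)/2-\tau\beta}$ and $a^{\tau(1-\beta)/2-\alpha}$, so we need $\tau$ making both exponents positive.

**Step 1: choice of $\tau$.** The hypothesis forces $\alpha,\beta<1$. Since $(1-\alpha)(1-\beta)-4\alpha\beta=1-\alpha-\beta-3\alpha\beta$, it is equivalent to $4\alpha\beta<(1-\alpha)(1-\beta)$. We want $\tau>0$ with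
$$\tau\,\frac{1-\beta}2>\alpha\qquad\text{and}\qquad\tau\beta<\frac{1-\alpha}2.$$
If $\beta=0$, the second condition is automatic and any $\tau>2\alpha$ works. If $\beta>0$, we need $\frac{2\alpha}{1-\beta}<\tau<\frac{1-\alpha}{2\beta}$; this interval is nonempty by the inequality just stated, and it lies in $[0,\infty)$, so it contains some $\tau>0$.

**Step 2: the sets.** For $R>0$, to be chosen large, put
$$a_j=2^{Rj},\quad b_j=2^{\tau Rj},\quad m_j=2^{-j}a_j^{-\alpha},\quad n_j=2^{-j}b_j^{-\beta},$$
$S=\bigcup_{j\ge1}[a_j,a_j+m_j]$ and $\Sigma=\bigcup_{j\ge1}[b_j,b_j+n_j]$. (In this proof $m_j,n_j$ are these lengths, not the dyadic measures of Section 2.) Then $m_j\le1\le a_j$ and $n_j\le1\le b_j$, so $0<|S|\le\sum_jm_j<\infty$ and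
$$\int_Sr^\alpha\,dr\le\sum_j(2a_j)^\alpha m_j=2^\alpha\sum_j2^{-j}<\infty.$$
The same holds for $\Sigma$ with $\beta$.

**Step 3: $\kappa$ is unbounded.** Substituting,
$$n_j\sqrt{a_jm_j}=2^{-3j/2}\,2^{Rj\left(\frac{1-\alpha}2-\tau\beta\right)},\qquad m_j\sqrt{b_jn_j}=2^{-3j/2}\,2^{Rj\left(\tau\frac{1-\beta}2-\alpha\right)}.$$
Both brackets are positive, so for $R$ large both quantities tend to $\infty$. By (3) the pair is not strong, for any $d\ge2$. $\blacksquare$

## 5. Spherical harmonics turn the problem into Hankel operators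

We turn to the positive results. By Lemma 4 we must show $\|1_{\Sigma_d}\mathcal F1_{S_d}\|<1$. Everything is rotation invariant, so we diagonalize.

Let $\{Y_{k,i}\}$ be an orthonormal basis of $L^2(S^{d-1})$ consisting of spherical harmonics of degree $k\ge0$, and let
$$\nu_k=k+\tfrac d2-1\ge0.$$
Every $F\in L^2(\mathbb R^d)$ can be written
$$F(x)=\sum_{k,i}|x|^{-(d-1)/2}f_{k,i}(|x|)\,Y_{k,i}(x/|x|),\qquad\|F\|^2=\sum_{k,i}\|f_{k,i}\|^2_{L^2(\mathbb R^+)}:\tag{4}$$
expand $F(r\,\cdot)$ on the sphere for a.e. $r$ and use $dx=r^{d-1}\,dr\,d\omega$. For $d=2$ this is the Fourier series in the angle $\phi$: the harmonics of degree $k\ge1$ are $e^{\pm ik\phi}/\sqrt{2\pi}$, and $\nu_k=k$.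

For $\nu\ge0$ let
$$H_\nu f(y)=\int_0^\infty\sqrt{xy}\,J_\nu(xy)f(x)\,dx.$$
The function $\sqrt t\,J_\nu(t)$ is bounded on $(0,\infty)$ for each fixed $\nu\ge0$, because $J_\nu$ is bounded near $0$ and $O(t^{-1/2})$ at infinity; so the integral converges for $f\in L^1(\mathbb R^+)$. For example, $\sqrt t\,J_{1/2}(t)=\sqrt{2/\pi}\,\sin t$, so $H_{1/2}$ is the sine transform; it governs the radial functions in $\mathbb R^3$.

**Proposition 6.** For $\nu=\nu_k$, $H_\nu$ extends from $L^1\cap L^2$ to a unitary operator on $L^2(\mathbb R^+)$, and $\widehat F$ has components $(-i)^kH_{\nu_k}f_{k,i}$ in (4). Put $A_k=1_\Sigma H_{\nu_k}1_S$. Then $\|1_{\Sigma_d}\mathcal F1_{S_d}\|=\sup_k\|A_k\|=:\rho$, and if $\rho<1$ the pair $(S_d,\Sigma_d)$ is strong annihilating.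

*Proof.* **Step 1: one component.** Let $f\in C_c(0,\infty)$, let $Y$ be a spherical harmonic of degree $k$, $\nu=\nu_k$, and $F(x)=|x|^{-(d-1)/2}f(|x|)Y(x/|x|)$. With the solid harmonic $P(x)=|x|^kY(x/|x|)$ this is $F(x)=f_0(|x|)P(x)$, where $f_0(r)=r^{-\nu-1/2}f(r)$. Bochner's formula (Stein–Weiss, *Introduction to Fourier Analysis on Euclidean Spaces*, Ch. IV, Thm 3.10), in our normalization, reads
$$\widehat F(\xi)=(-i)^kP(\xi)\,|\xi|^{-\nu}\int_0^\infty f_0(s)J_\nu(|\xi|s)s^{\nu+1}\,ds.$$
Here $f_0(s)s^{\nu+1}=s^{1/2}f(s)$, and $P(\xi)|\xi|^{-\nu}=|\xi|^{k-\nu}Y(\xi/|\xi|)=|\xi|^{-(d-1)/2}|\xi|^{1/2}Y(\xi/|\xi|)$. So $\widehat F$ has the single component $(-i)^kH_\nu f$.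

**Step 2: unitarity.** By Plancherel and Step 1, $H_\nu$ is isometric on $C_c(0,\infty)$ and extends to an isometry of $L^2(\mathbb R^+)$. For $f\in L^1\cap L^2$ the extension is still given by the integral: approximate $f$ by $C_c$ functions in both norms and use that the kernel is bounded. Since $\mathcal F^2F(x)=F(-x)$ and $Y(-\omega)=(-1)^kY(\omega)$, Step 1 gives $(-i)^{2k}H_\nu^2=(-1)^k$, that is, $H_\nu^2=1$. So $H_\nu$ is onto, hence unitary. By linearity and continuity, the formula for the components holds for all $F$.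

**Step 3: the norm.** Multiplication by $1_{S_d}$ or $1_{\Sigma_d}$ acts on each component as multiplication by $1_S$ or $1_\Sigma$. So $1_{\Sigma_d}\mathcal F1_{S_d}$ acts on the $(k,i)$ component as $(-i)^kA_k$, and its norm is $\sup_k\|A_k\|$. Lemma 4 finishes the proof. $\square$

## 6. No single component is an obstruction

This section proves that each $\|A_k\|<1$, and with it the weak annihilation property.

**Proposition 7.** Let $\nu=\nu_k$. If $f\in L^2(\mathbb R^+)$ satisfies $f=1_Sf$ and $H_\nu f=1_\Sigma H_\nu f$, then $f=0$. Consequently $(S_d,\Sigma_d)$ is a weak annihilating pair, and $\|A_k\|<1$ for every $k$.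

*Proof.* The idea is that one nonzero $f$ would produce infinitely many independent functions, namely its dilates, inside a finite-dimensional space.

**Step 1: a finite-dimensional space.** For sets $S',\Sigma'$ of finite measure let
$$E(S',\Sigma')=\{g\in L^2(\mathbb R^+):\ g=1_{S'}g,\ H_\nu g=1_{\Sigma'}H_\nu g\},\qquad A=1_{\Sigma'}H_\nu1_{S'}.$$
For $g\in L^2$ the function $1_{S'}g$ is in $L^1\cap L^2$, so $A$ has the kernel $1_{\Sigma'}(y)\sqrt{xy}\,J_\nu(xy)1_{S'}(x)$. It is bounded and lives on a set of finite measure, so $A$ is Hilbert–Schmidt, hence compact. If $g\in E(S',\Sigma')$, then $Ag=H_\nu g$ and $A^*Ag=1_{S'}H_\nu^*1_{\Sigma'}H_\nu g=1_{S'}H_\nu^*H_\nu g=1_{S'}g=g$. So $E(S',\Sigma')\subset\ker(1-A^*A)$, which is finite-dimensional because $A^*A$ is compact.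

**Step 2: dilates in one such space.** Suppose $0\ne f\in E(S,\Sigma)$. Since $|\lambda S\,\triangle\,S|\to0$ as $\lambda\to1$ (continuity of dilations in $L^1$), and likewise for $\Sigma$, we can choose distinct $\lambda_i\to1$, $i\ge1$, with
$$|\lambda_i^{-1}S\setminus S|\le2^{-i},\qquad|\lambda_i\Sigma\setminus\Sigma|\le2^{-i}.$$
The substitution $u=\lambda x$ gives $H_\nu(f(\lambda\,\cdot))(y)=\lambda^{-1}(H_\nu f)(y/\lambda)$. So $f(\lambda_i\,\cdot)$ is supported in $\lambda_i^{-1}S$ and its transform in $\lambda_i\Sigma$. All these functions lie in $E(S',\Sigma')$ with $S'=S\cup\bigcup_i\lambda_i^{-1}S$ and $\Sigma'=\Sigma\cup\bigcup_i\lambda_i\Sigma$, whose measures are at most $|S|+1$ and $|\Sigma|+1$.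

**Step 3: the dilates are independent.** Let $g(s)=e^{s/2}f(e^s)$; then $g\in L^2(\mathbb R)$ and $\|g\|=\|f\|\ne0$. Moreover $e^{s/2}f(\lambda e^s)=\lambda^{-1/2}g(s+\log\lambda)$. A finite relation $\sum_ic_if(\lambda_i\,\cdot)=0$ becomes $\sum_ic_i'\,g(s+\log\lambda_i)=0$ with $c_i'=c_i\lambda_i^{-1/2}$. Taking the Fourier transform on $\mathbb R$,
$$\widehat g(\eta)\sum_ic_i'\,e^{i\eta\log\lambda_i}=0\quad\text{a.e.}$$
(in the exponent, $i\eta$ contains the imaginary unit). As $\widehat g\ne0$ on a set of positive measure, the trigonometric polynomial vanishes on such a set. It is real-analytic, so it vanishes identically. Exponentials with distinct frequencies are linearly independent, so all $c_i'=0$ and all $c_i=0$. Thus $E(S',\Sigma')$ has infinite dimension, contradicting Step 1. Hence $f=0$.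

**Step 4: the consequences.** If $\operatorname{supp}F\subset S_d$ and $\operatorname{supp}\widehat F\subset\Sigma_d$, every component of $F$ lies in $E(S,\Sigma)=\{0\}$ for its $\nu_k$, so $F=0$: the pair is weak. This completes the proof of Theorem 1. Next, $A_k$ is compact, so there is a unit vector $f$ with $\|A_kf\|=\|A_k\|$. If $\|A_k\|=1$, then $1=\|1_\Sigma H_{\nu_k}1_Sf\|\le\|1_Sf\|\le1$. Equality throughout gives $f=1_Sf$ and $H_{\nu_k}f=1_\Sigma H_{\nu_k}f$, so $f=0$, a contradiction. $\square$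

So what can go wrong is only that $\|A_k\|\to1$ along some sequence $k\to\infty$. It therefore **suffices to show**
$$\|A_k\|_{HS}^2=\int_S\int_\Sigma xy\,J_{\nu_k}(xy)^2\,dy\,dx\longrightarrow0\qquad(k\to\infty):\tag{5}$$
then $\|A_k\|\le\frac12$ for all but finitely many $k$, the remaining norms are below $1$, and $\rho<1$.

The first idea for (5) is to use the bound $\sqrt t\,|J_\nu(t)|\le c_\nu$ that gave compactness. It yields only $\|A_k\|_{HS}^2\le c_{\nu_k}^2|S||\Sigma|$, which does not tend to $0$ even if the $c_\nu$ were bounded. We have to use *where* the kernel is large, and in terms of $t=xy$ that is near $t=\nu$.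

## 7. Bessel functions on both sides of the turning point

The aim here is a bound for $J_\nu(t)$, uniform in $\nu$, whose only singularity is at $t=\nu$.

**Lemma 8 (van der Corput's first-derivative test).** Let $\varphi$ be $C^1$ on a closed interval, $\varphi'$ monotone and $|\varphi'|\ge\lambda>0$ there. Then $|\int e^{i\varphi}|\le3/\lambda$ over that interval.

*Proof.* By continuity $\varphi'$ has constant sign. Write $e^{i\varphi}=\frac1{i\varphi'}(e^{i\varphi})'$ and integrate by parts (in the Riemann–Stieltjes sense). The boundary terms are at most $2/\lambda$. The remaining integral is at most the total variation of $1/\varphi'$. As $1/\varphi'$ is monotone, of constant sign and at most $1/\lambda$ in modulus, this variation is at most $1/\lambda$. $\square$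

**Lemma 9.** There is an absolute constant $C$ such that for all $\nu\ge1$:

(a) $|J_\nu(t)|\le C/\nu$ for $0<t\le\nu/2$;

(b) $|J_\nu(t)|\le C|t^2-\nu^2|^{-1/4}$ for $t\ge\nu/2$, $t\ne\nu$.

*Proof.* **Step 1: an oscillatory integral.** Schläfli's formula (Watson, *Theory of Bessel Functions*, §6.2) says, for $t>0$,
$$J_\nu(t)=\frac1\pi\int_0^\pi\cos\varphi(\theta)\,d\theta-\frac{\sin\nu\pi}\pi\int_0^\infty e^{-\nu s-t\sinh s}\,ds,\qquad\varphi(\theta)=\nu\theta-t\sin\theta.$$
Since $\sinh s\ge s$, the second term is at most $\frac1{\pi(\nu+t)}$ in modulus. This is harmless for (a), being at most $1/\nu$. It is harmless for (b) because $|t^2-\nu^2|^{1/4}\le(t+\nu)^{1/2}\le t+\nu$, as $t+\nu\ge1$; so it is at most $|t^2-\nu^2|^{-1/4}$. Also $|J_\nu(t)|\le1+1=2$. Now $\varphi'(\theta)=\nu-t\cos\theta$ is increasing on $[0,\pi]$, so Lemma 8 applies wherever $|\varphi'|$ is bounded below.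

**Step 2: $t<\nu$, using the endpoint value of $\varphi'$.** Here $\varphi'\ge\nu-t>0$ on $[0,\pi]$, so
$$|J_\nu(t)|\le\frac3{\pi(\nu-t)}+\frac1{\pi(\nu+t)}\le\frac C{\nu-t}.\tag{6}$$
For $t\le\nu/2$ we have $\nu-t\ge\nu/2$, and (a) follows.

**Step 3: $\nu/2\le t<\nu$, a bound that survives up to $t=\nu$.** The estimate (6) blows up too fast near $\nu$. Put $\delta=\nu^{-1/3}\le1$ and cut off $[0,\delta]$, which contributes at most $\delta$. On $[\delta,\pi]$,
$$\varphi'(\theta)\ge t(1-\cos\theta)\ge t(1-\cos\delta)=2t\sin^2\tfrac\delta2\ge\frac{2t\delta^2}{\pi^2}\ge\frac{\nu\delta^2}{\pi^2}=\frac{\nu^{1/3}}{\pi^2},$$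
using $\sin u\ge2u/\pi$ on $[0,\frac\pi2]$. With Lemma 8 and $\frac1{\nu+t}\le\nu^{-1/3}$ we get $|J_\nu(t)|\le C\nu^{-1/3}$.

Now combine. If $\nu-t\le\nu^{1/3}$, then $(\nu(\nu-t))^{-1/4}\ge(\nu^{4/3})^{-1/4}=\nu^{-1/3}$. If $\nu-t\ge\nu^{1/3}$, then $(\nu-t)^{3/4}\ge\nu^{1/4}$, that is, $(\nu-t)^{-1}\le(\nu(\nu-t))^{-1/4}$, and we use (6). In both cases $|J_\nu(t)|\le C(\nu(\nu-t))^{-1/4}$. Since $\nu^2-t^2\le2\nu(\nu-t)$, this is at most $2^{1/4}C(\nu^2-t^2)^{-1/4}$.

**Step 4: $t>\nu$, cutting out the stationary point.** Let $D=\sqrt{t^2-\nu^2}$ and let $\theta_0\in(0,\frac\pi2)$ satisfy $\cos\theta_0=\nu/t$, so $\varphi'(\theta_0)=0$ and $t\sin\theta_0=D$. If $D\le1$, then $|J_\nu(t)|\le2\le2D^{-1/2}$. Let $D>1$ and $\delta=D^{-1/2}<1$. The part $|\theta-\theta_0|\le\delta$ contributes at most $2\delta$.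

On $[\theta_0+\delta,\pi]$, monotonicity of $\varphi'$ gives
$$\varphi'\ge t\bigl(\cos\theta_0-\cos(\theta_0+\delta)\bigr)=2t\sin\bigl(\theta_0+\tfrac\delta2\bigr)\sin\tfrac\delta2.$$
Since $\theta_0\le\theta_0+\frac\delta2<\frac\pi2+\frac12<\frac{5\pi}6$ and $\sin$ is concave on $[0,\pi]$, $\sin(\theta_0+\frac\delta2)\ge\min(\sin\theta_0,\frac12)\ge\frac12\sin\theta_0$. With $\sin\frac\delta2\ge\frac\delta\pi$,
$$\varphi'\ge2t\cdot\tfrac12\sin\theta_0\cdot\frac\delta\pi=\frac{D\delta}\pi=\frac{D^{1/2}}\pi.$$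
On $[0,\theta_0-\delta]$, if this is nonempty, $\delta\le\theta_0$, so $\theta_0-\frac\delta2\in[\frac{\theta_0}2,\frac\pi2)$. As $\varphi'$ is negative and increasing there,
$$|\varphi'|\ge t\bigl(\cos(\theta_0-\delta)-\cos\theta_0\bigr)=2t\sin\bigl(\theta_0-\tfrac\delta2\bigr)\sin\tfrac\delta2\ge2t\sin\tfrac{\theta_0}2\cdot\frac\delta\pi\ge\frac{D^{1/2}}\pi,$$
since $\sin\theta_0=2\sin\frac{\theta_0}2\cos\frac{\theta_0}2\le2\sin\frac{\theta_0}2$. By Lemma 8 the two outer parts contribute at most $3\pi D^{-1/2}$ each. Adding the middle part and the second term of Schläfli's formula, $|J_\nu(t)|\le CD^{-1/2}=C(t^2-\nu^2)^{-1/4}$. $\square$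

## 8. The strip $xy\approx\nu$ and the proof of Theorem 3

Let $\nu=\nu_k\ge1$, which holds for all large $k$, and let $C$ denote varying absolute constants. We split the integral (5) over $S\times\Sigma$ according to $t=xy$.

**Step 1: $t\le\nu/2$, where the kernel is tiny.** By Lemma 9(a), $tJ_\nu(t)^2\le\frac\nu2\cdot\frac{C}{\nu^2}\le\frac C\nu$. The contribution is at most $C|S||\Sigma|/\nu\to0$.

**Step 2: $t\ge2\nu$, where the kernel is bounded and the region escapes.** Here $t^2-\nu^2\ge\frac34t^2$, so by Lemma 9(b) $tJ_\nu(t)^2\le Ct(t^2-\nu^2)^{-1/2}\le C$. The contribution is at most $C\,|\{(x,y)\in S\times\Sigma:xy\ge2\nu\}|$, which tends to $0$ since $|S\times\Sigma|<\infty$.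

**Step 3: $\nu/2<t<2\nu$, reduction to dyadic blocks.** By Lemma 9(b), for $t\neq\nu$ (a null set is excluded),
$$tJ_\nu(t)^2\le\frac{Ct}{(t+\nu)^{1/2}|t-\nu|^{1/2}}\le\frac{2C\nu}{\nu^{1/2}\cdot\nu^{1/2}|1-t/\nu|^{1/2}}=2C\Bigl|1-\frac t\nu\Bigr|^{-1/2}.$$
Let $2^N\le\nu<2^{N+1}$, $S_j=S\cap[2^j,2^{j+1})$, $\Sigma_l=\Sigma\cap[2^l,2^{l+1})$. For $x\in S_j$, $y\in\Sigma_l$ we have $2^{j+l}\le xy<2^{j+l+2}$. If also $\frac\nu2<xy<2\nu$, then $2^{N-1}<2^{j+l+2}$ and $2^{j+l}<2^{N+2}$, so only blocks with
$$N-2\le j+l\le N+1$$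
contribute.

**Step 4: one block.** The singularity is integrable in $x$ for fixed $y$, and the worst case is that $S_j$ is an interval centered at it: for $E$ of finite measure and $c\in\mathbb R$,
$$\int_E|x-c|^{-1/2}\,dx\le2\int_0^{|E|/2}s^{-1/2}\,ds=2\sqrt2\,|E|^{1/2},$$
because $|x-c|^{-1/2}$ decreases in $|x-c|$. For $y\in\Sigma_l$, $\bigl|1-\frac{xy}\nu\bigr|=\frac y\nu\bigl|x-\frac\nu y\bigr|$, and $\frac\nu y\le2^{N+1-l}\le2^{j+3}$ since $N\le j+l+2$. Hence
$$\int_{S_j}\Bigl|1-\frac{xy}\nu\Bigr|^{-1/2}dx=\Bigl(\frac\nu y\Bigr)^{1/2}\int_{S_j}\Bigl|x-\frac\nu y\Bigr|^{-1/2}dx\le\Bigl(\frac\nu y\Bigr)^{1/2}2\sqrt2\,m_j^{1/2}\le C(2^jm_j)^{1/2}.$$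
Integrating over $\Sigma_l$, the block contributes at most $Cn_l(2^jm_j)^{1/2}$. Everything is symmetric in $x$ and $y$, so integrating first in $y$ gives the bound $Cm_j(2^ln_l)^{1/2}$ as well. We keep the smaller one.

**Step 5: conclusion.** The strip contributes at most $C(T_{N-2}+T_{N-1}+T_N+T_{N+1})$, and $N\to\infty$ as $k\to\infty$, so this tends to $0$ by hypothesis. With Steps 1 and 2, $\|A_k\|_{HS}\to0$, which is (5). Together with $\|A_k\|<1$ for each $k$ (Proposition 7), $\rho<1$, and Proposition 6 gives strong annihilation. $\blacksquare$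

Two remarks. First, if $S_j=[2^j,2^j+m_j]$ and $\Sigma_l=[2^l,2^l+n_l]$ up to null sets, with $m_j,n_l>0$, the block bound $\min\bigl(n_l(2^jm_j)^{1/2},m_j(2^ln_l)^{1/2}\bigr)$ is exactly the $\kappa$ of Lemma 5 for these two intervals. The packets and the Hilbert–Schmidt estimate measure the same quantity.

Second, the singular strip cannot be avoided. If $\sqrt t\,|J_{\nu_k}(t)|\le c$ held with one $c$ for all $k$ and $t$, then the part of (5) with $xy>\nu_k/2$ would be at most $c^2|\{(x,y)\in S\times\Sigma:xy>\nu_k/2\}|\to0$. With Step 1, (5) would hold and every pair $(S_d,\Sigma_d)$ would be strong, which Theorem 1 excludes. So for each $d\ge2$ no such uniform bound exists.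

## 9. Interpolating the minimum: proof of Theorem 2(1)

We must show $T_N\to0$. The minimum of two numbers is at most any weighted geometric mean of them. For $\theta\in[0,1]$,
$$\min\bigl(n_l(2^jm_j)^{1/2},\,m_j(2^ln_l)^{1/2}\bigr)\le\bigl(n_l(2^jm_j)^{1/2}\bigr)^\theta\bigl(m_j(2^ln_l)^{1/2}\bigr)^{1-\theta}=n_l^{\,p}\,2^{l(1-\theta)/2}\;m_j^{\,q}\,2^{j\theta/2},\tag{7}$$
with $p=\theta+\frac{1-\theta}2=\frac{1+\theta}2$ and $q=\frac\theta2+1-\theta=1-\frac\theta2$ (if $m_jn_l=0$ the left side is $0$, and the bound is trivial). The hypotheses control $u_l=2^{l\beta}n_l$ and $v_j=2^{j\alpha}m_j$. The right side of (7) is $u_l^pv_j^q$ exactly when $\beta p=\frac{1-\theta}2$ and $\alpha q=\frac\theta2$, that is,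
$$\beta=\frac{1-\theta}{1+\theta},\qquad\alpha=\frac\theta{2-\theta}.$$
The second equation gives $\theta=\frac{2\alpha}{1+\alpha}$, and then the first reads $\beta=\frac{1-\alpha}{1+3\alpha}$, which is the curve $\alpha+\beta+3\alpha\beta=1$. So we first move onto this curve.

**Step 1: reduction to the boundary curve.** For $0\le\gamma'\le\gamma$ we have $r^{\gamma'}\le1+r^\gamma$, and $|S|,|\Sigma|<\infty$, so both exponents may be decreased. If $\alpha\ge1$, replace $(\alpha,\beta)$ by $(1,0)$. If $\alpha<1$, the hypothesis reads $\beta(1+3\alpha)\ge1-\alpha$, so we may replace $\beta$ by $\frac{1-\alpha}{1+3\alpha}$, which is at most $\beta$. In both cases $\alpha\in[0,1]$ and $\beta=\frac{1-\alpha}{1+3\alpha}$.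

**Step 2: the exponents.** With
$$\theta=\frac{2\alpha}{1+\alpha}\in[0,1],\qquad p=\frac{1+\theta}2=\frac{1+3\alpha}{2(1+\alpha)},\qquad q=1-\frac\theta2=\frac1{1+\alpha},$$
we have $\beta p=\frac{1-\alpha}{2(1+\alpha)}=\frac{1-\theta}2$ and $\alpha q=\frac\alpha{1+\alpha}=\frac\theta2$. So the right side of (7) is $u_l^pv_j^q$. Also $p,q\in[\frac12,1]$.

**Step 3: square summability.** On $\Sigma\cap[2^l,2^{l+1})$ we have $r^\beta\ge2^{l\beta}$, so $\sum_lu_l\le\int_\Sigma r^\beta\,dr<\infty$; likewise $\sum_jv_j\le\int_Sr^\alpha\,dr<\infty$. Since $2p\ge1$, $\sum_lu_l^{2p}\le(\sup_lu_l)^{2p-1}\sum_lu_l<\infty$, and similarly $\sum_jv_j^{2q}<\infty$.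

**Step 4: Cauchy–Schwarz along $j+l=N$.** If $j+l=N$, then $l\ge N/2$ or $j\ge N/2$. Hence
$$T_N\le\Bigl(\sum_{l\ge N/2}u_l^{2p}\Bigr)^{1/2}\Bigl(\sum_jv_j^{2q}\Bigr)^{1/2}+\Bigl(\sum_lu_l^{2p}\Bigr)^{1/2}\Bigl(\sum_{j\ge N/2}v_j^{2q}\Bigr)^{1/2}.$$
As $N\to+\infty$ the two sums over $l\ge N/2$ and $j\ge N/2$ are tails of convergent series, so $T_N\to0$. Theorem 3 gives the claim for every $d\ge2$. $\blacksquare$
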